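# Tame quotient singularities that are not global finite quotients

Throughout, $k$ is an algebraically closed field and $p=\operatorname{char}k\ge 0$. "Prime to $p$" is an empty condition if $p=0$. A variety is an integral separated $k$-scheme of finite type.

## 1. Weighted projective spaces as quotients of projective space

Let $a_0,\dots,a_n$ be positive integers prime to $p$, and let $\mathbb P(a_0,\dots,a_n)=\operatorname{Proj}k[y_0,\dots,y_n]$ with $\deg y_i=a_i$.

Look first at the chart $y_i\ne0$. Its coordinate ring is the degree-$0$ part of $k[y_0,\dots,y_n]_{y_i}$. Setting $y_i=1$ maps this ring injectively to $k[y_j]_{j\ne i}$, and the image is spanned by the monomials whose degree is divisible by $a_i$. These are the monomials invariant under $\mu_{a_i}$ acting by $y_j\mapsto\zeta^{a_j}y_j$. So the chart is $\mathbb A^n/\mu_{a_i}$: a slice $\{y_i=1\}$ modulo a finite group of order prime to $p$. For $\mathbb P(1,1,2)$ with $p\neq2$ the chart $y_2\ne0$ is $\mathbb A^2/\{\pm1\}$, with ring $k[x^2,xy,y^2]$, the quadric cone $uw=v^2$.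

**Definition.** A variety $X$ has *tame quotient singularities* if it is étale locally the quotient of a smooth variety by a finite group of order prime to $p$. Equivalently, every $\widehat{\mathcal O}_{X,x}$ is the ring of invariants of such a group acting on $k(x)[[t_1,\dots,t_n]]$.

**Definition.** $X=U/G$ means that there is a finite $G$-invariant morphism $\pi:U\to X$ with $\mathcal O_X=(\pi_*\mathcal O_U)^G$. The fibers of $\pi$ are then the $G$-orbits.

Weighted projective spaces are locally quotients, by different groups in different charts. They are also global quotients.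

**Proposition 1.1.** Let $G=\prod_i\mu_{a_i}$ act on $\mathbb P^n$ coordinatewise. Then $\mathbb P(a_0,\dots,a_n)=\mathbb P^n/G$.

**Proof.** The map $y_i\mapsto x_i^{a_i}$ is a graded inclusion $k[y]\to k[x]$ whose image is $k[x]^G$, since a monomial in the $x_i$ is $G$-invariant exactly when each exponent of $x_i$ is divisible by $a_i$. Also $k[x]$ is finite over $k[y]$. Localizing at $y_i$ and taking degree $0$ gives $k[y]_{(y_i)}=(k[x]_{(x_i)})^G$ on each chart, and these identifications glue. $\square$

If $U$ is smooth and $|G|$ is prime to $p$, a variety $U/G$ always has tame quotient singularities. The question is the converse; it is taken from Anton Geraschenko, Matthew Satriano, "Torus Quotients as Global Quotients by Finite Groups", arXiv:1201.4807 (2012).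

*Let $X$ be a variety over $k$ with tame quotient singularities. Is there a smooth $U$ with an action of a finite group $G$ such that $X=U/G$?*

Since it asks for a converse, we require $|G|$ prime to $p$; in characteristic $0$ this is no restriction. If $\dim X\le1$ the answer is yes: $X$ is normal, hence smooth, and $U=X$ works. What changes for a general $X$? In Proposition 1.1 the cover is ramified along the divisors $\{y_i=0\}$, and it is the supply of these divisors that makes it work. A general $X$ comes without coordinates.

## 2. Ramification of a normalized chart, and a quotient with weights $m$ and $-1$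

The first thing to try is this. Take one chart $Q\to Q/H\to X$ near a bad point, pass to a Galois closure of $k(Q)/k(X)$, and let $U$ be the normalization of $X$ in that field.

Try it on $\mathbb P(1,2,3)$, $p\ne2,3$, with the chart $y_2\ne0$, that is $\mathbb A^2\to\mathbb A^2/\mu_3$. The field extension adjoins $z$ with $z^3=y_2$; it is cyclic of degree $3$, and the normalization is $\mathbb P(1,2,1)$ with coordinates $y_0,y_1,z$ (a normal variety, finite over $\mathbb P(1,2,3)$, with the right function field). It is smooth over $[0:0:1]$. But at $[0:1:0]$ it is $\mathbb A^2/\{\pm1\}$, which is singular. The method stops here: away from the chart the cover ramifies along divisors that we did not choose (here $y_2=0$), and nothing makes the cover smooth over their points. To repair the construction one needs other ramification divisors, through the bad points and in good position. So one must ask which divisors $X$ has.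

Here is a family of examples to keep in mind. Let $V=k^n$, $n\geq 2$, $m\ge2$ prime to $p$, and
$$Y=\big((V\setminus0)\times V\big)/\mathbb G_m,\qquad \lambda(v_1,v_2)=(\lambda^mv_1,\lambda^{-1}v_2).$$
The slice where a coordinate of $v_1$ is $1$ has the group $\mu_m$ acting on $v_2$ by scalars, so $Y$ has tame quotient singularities along $C=\{v_2=0\}\cong\mathbb P^{n-1}$. Still $Y$ is a global quotient. Put $U=\big((V\setminus 0)\times V\big)/\mathbb G_m$ with weights $(1,-1)$; by $(w,v_2)\mapsto([w],v_2\otimes w)$ it is the total space of $\mathcal O(-1)^{\oplus n}$ on $\mathbb P^{n-1}$, which is smooth. The map $(w,v_2)\mapsto(w_1^m,\dots,w_n^m,v_2)$ identifies $U/\mu_m^n$ with $Y$: on the chart $w_i\ne0$, the $\mu_m^n$-invariants of $k[w,v_2]_{w_i}$ are $k[w_1^m,\dots,w_n^m,v_2]_{w_i^m}$, and one then takes $\mathbb G_m$-invariants. The cover ramifies along the divisors $\{v_{1,i}=0\}$, which *meet $C$ without containing it*.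

This suggests how to defeat every cover. Build $X$ containing a closed subset $C_1$ like $C$ above such that

* (i) every divisor that meets $C_1$ contains $C_1$, or contains a second subset $C_0$;
* (ii) no divisor along which a cover $U\to X$ ramifies contains $C_1$ or $C_0$;
* (iii) a cover without ramified divisors near $C_1$ is impossible, because of the weight $m$.

For (i), note that $V\times V$ has two quotients of this kind, $\{v_1\ne0\}/\mathbb G_m$ and $\{v_2\ne0\}/\mathbb G_m$, with complete subsets $\{v_2=0\}$ and $\{v_1=0\}$. A homogeneous function of weight $\nu$ which vanishes identically on neither restricts to a form in $v_1$ on the first and to a form in $v_2$ on the second. The first forces $\nu\ge0$, the second $\nu\le0$, so $\nu=0$ and both forms are constants. So we want both quotients inside one $X$. Gluing them along $\{v_1\ne0,v_2\ne0\}$ does not give a separated scheme: the curve $s\mapsto(v_1,sv_2)$ has the limit $(v_1,0)$, and after acting by $\lambda=s$ it becomes $(s^mv_1,v_2)$, with the limit $(0,v_2)$. The remedy is a double cover $t^2-t=q(v_1,v_2)$: on the sheet near $t=1$ we use the first quotient, near $t=0$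 the second. For (ii) we use a further finite group $H$ acting on $V$.

## 3. Purity, tame actions, and the statements

**Theorem A.** For every $k$ there is a variety $X$ over $k$ with tame quotient singularities which is not $U/G$ for any smooth $U$ and finite $G$ of order prime to $p$. If $p\ne2,3$ one can take $\dim X=3$. If $p=0$ such $X$ exist in every dimension $\ge3$.

**Theorem B.** Let $p=0$ and let $X$ have quotient singularities. If $\dim X\le2$, or if $\dim X=3$, $X$ is quasi-projective and has isolated singularities, then $X=U/G$ with $U$ smooth and $G$ finite.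

So the answer to the question is no, and in characteristic $0$ it is yes for all varieties of dimension $d$ if and only if $d\le2$. Two cases are not settled here: the general quasi-projective case in dimension $\ge3$ (the $X$ of Theorem A is not quasi-projective, see Section 10), and, for $p>0$, groups $G$ of order divisible by $p$.

The proofs use the following standard facts.

**Purity (Zariski–Nagata).** Let $Y$ be a regular scheme. A finite morphism $P\to Y$ with $P$ normal and all components dominating, which is étale over the complement of a closed set of codimension $\ge2$, is étale. If $Y'\subset Y$ is open with complement of codimension $\ge2$, restriction is an equivalence from finite étale covers of $Y$ to finite étale covers of $Y'$ (SGA 2, X.3.4).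

**Tame actions.** Let a finite group $\Gamma$ of order prime to $p$ fix a point $u$ of a smooth scheme. The surjection $\mathfrak m_u\to\mathfrak m_u/\mathfrak m_u^2$ on the completed local ring splits equivariantly, so $\widehat{\mathcal O}_u\cong k[[T_u^*]]$ equivariantly. An element trivial on $T_u$ is thus trivial on $\widehat{\mathcal O}_u$ and on the connected component of $u$.

**Quotients.** Let $X=U/G$. Invariants commute with flat base change, and with any base change if $|G|$ is invertible. If $u\mapsto x$, then $\widehat{\mathcal O}_{X,x}=(\widehat{\mathcal O}_{U,u})^{G_u}$. If $G$ acts freely, $U\to X$ is a $G$-torsor, hence étale.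

**Reflection groups.** A *pseudo-reflection* is a $g\neq1$ in $GL(T)$ of finite order prime to $p$ with $\dim\ker(g-1)=\dim T-1$; for instance $\operatorname{diag}(-1,1)$ if $p\ne2$. Let $R\subset GL(T)$ be finite of order prime to $p$. Then $k[T]^R$ is a polynomial ring if and only if $R$ is generated by pseudo-reflections (Chevalley–Shephard–Todd; Serre for "only if"). In that case the degrees $d_i$ of homogeneous generators are determined by $R$, and $\prod d_i=|R|$.

## 4. Irreducible groups out of reach of polynomial covers

Let $V$ be a $k$-space of dimension $n\ge2$ and $H\subset GL(V)$ a finite irreducible group of order $h$ prime to $p$. Put $\mu_r=H\cap k^*$, so $r\mid h$, and let $m\ge2$ be prime to $p$. We want: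

**(P1)** $\mu_{mr}H$ contains no pseudo-reflection.

**(P2)** Let $J$ be a finite group of order prime to $p$ acting on $V^*$ through a surjection onto a group $H'$ with $k^*H'=k^*H$. Let $T$ be an $n$-dimensional representation of $J$ and $R\lhd J$ a normal subgroup acting faithfully on $T$, such that $k[T]^R$ is a polynomial ring on $n$ forms of the same degree $d$ and $E:=(k[T]^R)_d\cong V^*$ as $J$-representations. Then $d=1$.

In (P2) think of $T$ as the directions in $U$ transverse to the bad locus and of $R$ as the stabilizer in $G$. The condition says that $V$ cannot be reached from another representation by a map $T\to V$ given by $n$ invariant forms of degree $d\geq 2$.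

**Example where (P2) fails.** Let $p\ne2$, $n=2$ and $H=Q_8$ generated by $\operatorname{diag}(i,-i)$ and $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. All its elements are monomial matrices. Fix $d\ge2$ prime to $p$ and let $J$ be the group of monomial matrices whose entrywise $d$-th power lies in $Q_8$ (taking entrywise $d$-th powers is a homomorphism on monomial matrices). It is finite of order $8d^2$, and the kernel of $J\to Q_8$ is $R=\mu_d\times\mu_d$. On $T=k^2$ we have $k[T]^R=k[x^d,y^d]$, and $J$ acts on the span of $x^d,y^d$ through the dual of $Q_8\subset GL_2$. So $d>1$ is possible. We need groups that are not monomial.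

**Proposition 4.1.** Let $p\ne2,3$, $n=2$, $H\subset SL_2(k)$ the binary tetrahedral group ($h=24$, $r=2$, image $A_4$ in $PGL_2$), and $m\ge5$ a prime, $m\ne p$. Then (P1) and (P2) hold.

**Proof of (P1).** Suppose $\zeta g$ is a pseudo-reflection, $\zeta\in\mu_{2m}$, $g\in H$. Then $g$ is not scalar and has the eigenvalue $\zeta^{-1}\in\mu_{2m}$. Non-scalar elements of $H$ have orders $3,4,6$, and lie in $SL_2$, so their eigenvalues have order $3$, $4$ or $6$, dividing $12$. As $\gcd(2m,12)=2$, this is impossible.

**Proof of (P2).** Let $\bar J\rhd\bar R$ be the images of $J,R$ in $PGL(T)$, and write $k[T]^R=k[f_1,f_2]$. Then $|R|=d^2$. Since $k[T]$ is finite over $k[f_1,f_2]$, the forms $f_1,f_2$ have no common zero on $T\setminus0$. So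
$$\rho=(f_1:f_2):\mathbb P(T)\to\mathbb P^1=\mathbb P(E^*)$$
is a $J$-equivariant morphism of degree $d$. It factors through $\mathbb P(T)/\bar R$, hence $|\bar R|\le d$. On the other hand a scalar $c\in R$ fixes the forms $f_i$ of degree $d$, so $c^d=1$; there are at most $d$ such scalars, and $|\bar R|\ge d^2/d=d$. So $|\bar R|=d$ and $k(\mathbb P(E^*))=k(\mathbb P(T))^{\bar R}$.

Elements of $J$ that are scalar on $T$ are scalar on $E$, so $\bar J$ acts on $\mathbb P(E^*)$. By Galois theory the elements of $\bar J$ acting trivially on $\mathbb P(E^*)$ are those of $\bar R$. So $\bar J/\bar R$ is isomorphic to the image of $J$ in $PGL(E)$, that is, to the image of $H'$, hence of $H$, in $PGL(V^*)$, which is $A_4$. Now $\bar J\subset PGL_2(k)$ is finite of order prime to $p$, so it is cyclic, dihedral, $A_4$, $S_4$ or $A_5$. Quotients of cyclic and dihedral groups are cyclic or dihedral; the quotients of $S_4$ are $S_4$, $S_3$, $C_2$, $1$; $A_5$ is simple. Only $A_4$ itself has a quotient isomorphic to $A_4$. So $\bar R=1$ and $d=|\bar R|=1$. $\square$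

In characteristics $2$ and $3$ we use a bigger group.

**The group for $p\in\{2,3\}$.** Let $n=19$, $\omega$ a primitive $19$th root of $1$, and let $E_0\subset GL_{19}(k)$ be the Heisenberg group generated by $a:e_i\mapsto e_{i+1}$ and $b:e_i\mapsto\omega^ie_i$ (indices mod $19$). Then $ba=\omega ab$, $|E_0|=19^3$, and its center is $Z=\mu_{19}$.

*$SL_2(\mathbb F_{19})$ acts on $E_0$.* Put $w(x,y)=\omega^{xy/2}a^xb^y$ for $x,y\in\mathbb F_{19}$. From $ba=\omega ab$ one computes
$$w(x,y)\,w(x',y')=\omega^{(yx'-xy')/2}\,w(x+x',y+y').$$
The exponent depends only on a determinant, so for $c\in SL_2(\mathbb F_{19})$ the map $\omega^sw(x,y)\mapsto\omega^sw(c(x,y))$ is an automorphism of $E_0$. It is trivial on $Z$ and induces $c$ on $E_0/Z=\mathbb F_{19}^2$.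

*The representation of $E_0$ is irreducible and determined by the action of $Z$.* Let $E_0$ act on a $19$-dimensional space with $Z$ acting by its tautological scalars. Since $b^{19}=1$, there is an eigenvector $f$ of $b$. The vectors $a^if$ are eigenvectors of $b$ with $19$ distinct eigenvalues, so they form a basis; after renumbering, $a$ and $b$ have the standard matrices. The same argument, applied inside an invariant subspace, shows irreducibility.

*Definition of $H$.* The order of $SL_2(\mathbb F_{19})$ is $19\cdot360$, so it contains an element $c$ of order $5$. It acts irreducibly on $\mathbb F_{19}^2$: on an invariant line its eigenvalue has order dividing $\gcd(5,18)=1$, so (determinant $1$) both eigenvalues would be $1$ and $c$ would have order $1$ or $19$. By the uniqueness just proved there is $\sigma\in GL_{19}(k)$ with $\sigma e\sigma^{-1}=c(e)$ for $e\in E_0$. Then $\sigma^5$ centralizes $E_0$, so it is scalar by Schur, and we rescale $\sigma$ so that $\sigma^5=1$. Put $H=E_0\langle\sigma\rangle$, of order $19^3\cdot5$. A scalar in $H$ acts trivially on $E_0/Z$, so it lies in $E_0$. Thus $r=19$. Take any $m\ge2$ prime to $p$.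

**Proposition 4.2.** For $p\in\{2,3\}$ this $(V,H,m)$ satisfies (P1) and (P2).

**Proof of (P1).** If $x\in E_0$ is not scalar, some $e\in E_0$ has $exe^{-1}=\omega x$, so the eigenvalues of $x$ are permuted by multiplication by $\omega$ and $x$ has $19$ distinct eigenvalues. Let $s\in k^*H$ be a pseudo-reflection and $e\in E_0$. As $k^*H$ normalizes $E_0$, the element $s\cdot(es^{-1}e^{-1})$ lies in $E_0$. It is a product of two pseudo-reflections, so it fixes a space of dimension $\ge17$. A non-scalar element of $E_0$ fixes a space of dimension at most $1$, a nontrivial scalar fixes only $0$; so our element is $1$. Hence $s$ centralizes the irreducible group $E_0$ and is scalar, a contradiction.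

**Proof of (P2).** Suppose $d\ge2$. The degree-$1$ part of $k[T]^R$ is $(T^*)^R=0$, and so $T^R=0$ because $p\nmid|R|$. As $k[T]^R$ is polynomial, $R$ is generated by pseudo-reflections.

*Decomposition of $T$.* Write $T=\bigoplus_{i=1}^sT_i$ with $T_i$ irreducible under $R$. A pseudo-reflection $g\in R$ preserves each $T_i$, and $g-1$ has rank one, so $g$ is nontrivial on exactly one $T_i$. Let $R_i$ be generated by the pseudo-reflections nontrivial on $T_i$. The $R_i$ commute, generate $R$, and act on different summands of a faithful representation, so $R=\prod R_i$. The group $R_i$ is irreducible on $T_i$, nontrivial since $T^R=0$, and trivial on $T_j$ for $j\ne i$. So the $T_i$ are pairwise non-isomorphic and are the only irreducible $R$-submodules of $T$. As $R\lhd J$, the group $J$ permutes them.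

*Decomposition of $E$.* Each $k[T_i]^{R_i}$ is polynomial on $\dim T_i$ forms, and $k[T]^R=\bigotimes k[T_i]^{R_i}$. Hence all these forms have degree $d$, and $E=\bigoplus E_i$ with $E_i=(k[T_i]^{R_i})_d$, $\dim E_i=\dim T_i$. The group $J$ permutes the $E_i$, and it acts on $E\cong V^*$ through $H'$ with $k^*H'=k^*H$. Scalars preserve subspaces, so $H$ permutes the $E_i$, transitively by irreducibility. So $s\in\{1,19\}$.

*The case $s=19$.* Now $H$ permutes $19$ independent lines in $V^*$. Let $A$ be the kernel of $H\to S_{19}$. It is normal, and abelian because it is diagonal in a basis. The image of $A\cap E_0$ in $E_0/Z$ is $c$-stable, so it is $0$ or everything. If it were everything, $E_0=(A\cap E_0)Z$ would be abelian. So $A\cap E_0\subset Z$, hence $[A,E_0]\subset A\cap E_0\subset Z$, and $A$ acts trivially on $E_0/Z$. An element $e\sigma^i$ acts there as $c^i$, so $A\subset E_0$ and thus $A\subset Z$. Then $19^2$ divides $|H/A|$, which divides $19!$; but $19^2\nmid19!$.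

*The case $s=1$.* Now $R$ is an irreducible reflection group of rank $19$, of order prime to $p$, with all degrees equal to $d$. We lift it to characteristic $0$. Let $\mathcal W$ be the ring of Witt vectors of $k$. Since $H^2(R,\operatorname{End}T)=0$, $T$ lifts step by step to a free $\mathcal W$-module $\mathcal T$ with $R$-action. Let $F$ be an algebraic closure of $\operatorname{Frac}\mathcal W$. Elements of $R$ act semisimply on $T$ and on $\mathcal T_F$, with eigenvalues roots of unity of order prime to $p$, and reduction is injective on these. So $g\in R$ is a pseudo-reflection on $T$ if and only if it is one on $\mathcal T_F$. The representation $\mathcal T_F$ is irreducible: an invariant subspace is defined over a finite extension of $\operatorname{Frac}\mathcal W$, whose ring of integers has residue field $k$, and the reduction of its intersection with the lattice would be a proper nonzero $R$-submodule of $T$. Since $|R|$ is a unit, $(\operatorname{Sym}^j\mathcal T^*)^R$ is a direct summand which reduces to $(\operatorname{Sym}^jT^*)^R$. So the Hilbert series $\prod(1-t^{d_i})^{-1}$ of the two invariant rings agree, and so do the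 degrees. By the Shephard–Todd classification (the exceptional groups have rank $\le8$), $R$ is $S_{20}$, with degrees $2,\dots,20$, or $G(e,f,19)$ with $f\mid e$, $e\ge2$, with degrees $e,2e,\dots,18e,19e/f$. These degrees are not all equal, a contradiction. $\square$

From now on fix $(V,H,m)$ satisfying (P1) and (P2).

## 5. A double cover of $V\times V$ and its quotient $X$

**Step 1: invariant forms.** We need coordinates on $V$ that $H$ does not see. For linear forms $\ell_1,\dots,\ell_n$ put
$$F_i=\prod_{g\in H}g\ell_i\in k[V]^H,\qquad\deg F_i=h.$$
For each tuple $(g_1,\dots,g_n)$ the condition that $g_1\ell_1,\dots,g_n\ell_n$ are independent is open, and it is satisfied for $\ell_i=g_i^{-1}x_i$ with $x_1,\dots,x_n$ a basis. So for general $\ell_i$ all these tuples are independent. A common zero of the $F_i$ is a common zero of such a tuple, so it is $0$. Thus $k[V]$ is finite over $k[F_1,\dots,F_n]$, and the $F_i$ are algebraically independent.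

**Step 2: the double cover.** Put
$$q(v_1,v_2)=\sum_iF_i(v_1)F_i(v_2)^m,\qquad M=\{(v_1,v_2,t)\in V\times V\times\mathbb A^1:\ t^2-t=q(v_1,v_2),\ 2t-1\ne0\}.$$
The derivative of $t^2-t$ is $2t-1$, so $M\to V\times V$ is étale (also if $p=2$) and $M$ is a smooth affine scheme of pure dimension $2n$.

*$M$ is irreducible.* Every component dominates $V\times V$, so otherwise $t^2-t=q$ has a root $t$ in $k(V\times V)$, which lies in $k[V\times V]$ because it is integral. Now $q$ is nonzero and homogeneous of positive degree, so its factors $t$ and $t-1$ are homogeneous. They differ by $1$, so both are constant, and $q$ is constant, a contradiction.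

**Step 3: the group, and the open set on which we divide.** The group $K=\mathbb G_m\times H\times H$ acts on $M$ by
$$(\lambda,g_1,g_2)(v_1,v_2,t)=(\lambda^mg_1v_1,\lambda^{-1}g_2v_2,t);$$
$q$ is invariant since $F_i(v_1)$ has weight $mh$ and $F_i(v_2)^m$ has weight $-mh$. Put
$$Z_1=\{v_2=0,t=1\},\quad Z_0=\{v_1=0,t=0\},\quad M^\circ=M\setminus\big(\{v_1=0,t=1\}\cup\{v_2=0,t=0\}\big),$$
$$M_{1,i}=\{F_i(v_1)\,t\ne0\},\qquad M_{0,i}=\{F_i(v_2)(t-1)\ne0\}.$$

*These $2n$ affine $K$-stable open sets lie in $M^\circ$ and cover it.* The inclusion is clear. A point of $M$ in none of them satisfies ($v_1=0$ or $t=0$) and ($v_2=0$ or $t=1$). If $v_1=v_2=0$, then $q=0$, so $t\in\{0,1\}$ and the point was removed. If $v_1=0,t=1$ or $t=0,v_2=0$, it was removed. The case $t=0$ and $t=1$ is absurd.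

At a point of $M^\circ$ we have $(v_1,v_2)\ne(0,0)$. So stabilizers in $K$ are finite (if $v_1\ne0$, then $\lambda^{-m}$ is an eigenvalue of $g_1$; if $v_2\ne0$, then $\lambda$ is an eigenvalue of $g_2$), and all $K$-orbits in $M^\circ$ have dimension $1$.

**Step 4: slices.** As for weighted projective spaces, we set an invariant form equal to $1$. Let
$$Q_{1,i}=\{F_i(v_1)=1\}\cap M_{1,i},\ \Phi_1=\mu_{mh}\times H\times H;\qquad Q_{0,i}=\{F_i(v_2)=1\}\cap M_{0,i},\ \Phi_0=\mu_h\times H\times H.$$
The map $\mathbb G_m\times Q_{1,i}\to M_{1,i}$, $(\lambda,x)\mapsto\lambda x$, is a $\mu_{mh}$-torsor: the source is $\{(y,\lambda):\lambda^{mh}=F_i(v_1(y))\}$ via $(\lambda,x)\mapsto(\lambda x,\lambda)$, so the map is the pull-back of $\lambda\mapsto\lambda^{mh}$ along $F_i(v_1)$. It is étale as $p\nmid mh$. Similarly for $Q_{0,i}$ with $\mu_h$. So the $Q_{\varepsilon,i}$ are smooth of pure dimension $2n-1$, and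
$$X_{\varepsilon,i}:=\operatorname{Spec}k[M_{\varepsilon,i}]^K=Q_{\varepsilon,i}/\Phi_\varepsilon$$
is a geometric quotient of $M_{\varepsilon,i}$ by $K$: the $K$-orbits in $M_{\varepsilon,i}$ correspond to the $\Phi_\varepsilon$-orbits in $Q_{\varepsilon,i}$. Moreover a closed $K$-stable subset of $M_{\varepsilon,i}$ has closed image, namely the image of its intersection with $Q_{\varepsilon,i}$ under a finite map. Note that $|\Phi_\varepsilon|$ is prime to $p$.

**Step 5: gluing.** Let $\mathcal R=k[M]^{H\times H}$, graded by $\mathbb G_m$-weight, and
$$F_{1,i}=F_i(v_1)\in\mathcal R_{mh},\qquad F_{2,i}=F_i(v_2)\in\mathcal R_{-h},\qquad t\in\mathcal R_0.$$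
The images of the intersections of the $M_{\varepsilon,i}$ are principal open in the $X_{\varepsilon,i}$: $M_{1,i}\cap M_{1,j}$ is given by $F_{1,j}/F_{1,i}\ne0$, $M_{0,i}\cap M_{0,j}$ by $F_{2,j}/F_{2,i}\ne0$, and $M_{1,i}\cap M_{0,j}$ by $F_{1,i}F_{2,j}^m\,t(t-1)\ne0$. So the $X_{\varepsilon,i}$ glue to an integral normal scheme $X=M^\circ/K$ of finite type and dimension $2n-1$, whose points are the $K$-orbits in $M^\circ$; closed $K$-stable subsets of $M^\circ$ have closed images.

**Step 6: $X$ is separated.** The intersections are affine, so it suffices that $k[X_\alpha]\otimes k[X_\beta]\to k[X_\alpha\cap X_\beta]$ is surjective for any two charts.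

For $(1,i),(1,j)$, elements of the target can be written $f/(F_{1,i}^NF_{1,j}^Nt^\gamma)$ with $f\in\mathcal R_{2Nmh}$, and this equals
$$\frac f{F_{1,i}^{2N}t^\gamma}\cdot\Big(\frac{F_{1,i}}{F_{1,j}}\Big)^N,$$
a product of an element of $k[X_{1,i}]$ and one of $k[X_{1,j}]$. The case $(0,i),(0,j)$ is the same, with $F_{2,\cdot}$ and $t-1$.

For $(1,i),(0,j)$ let $x=F_{1,i}F_{2,j}^m\in\mathcal R_0$. Elements of the target can be written $f/(x^N(t(t-1))^\gamma)$ with $f\in\mathcal R_0$. Here $f,1/t\in k[X_{1,i}]$ and $1/(t-1)\in k[X_{0,j}]$. The equation of $M$ takes care of $1/x$: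
$$\frac1x=\frac1{t(t-1)}\cdot\frac qx=\frac1{t(t-1)}\sum_l\frac{F_{1,l}}{F_{1,i}}\Big(\frac{F_{2,l}}{F_{2,j}}\Big)^m,$$
which lies in the image. This is the point of the double cover. So $X$ is a variety, and it has tame quotient singularities since $X_{\varepsilon,i}=Q_{\varepsilon,i}/\Phi_\varepsilon$.

**Step 7: preimages and the sets $C_\varepsilon$.** If $Y\subset X$ is closed of codimension $\ge c$, its preimages in $M^\circ$ and in $Q_{\varepsilon,i}$ have codimension $\ge c$: the fibers of $M^\circ\to X$ are orbits of dimension $1=\dim M^\circ-\dim X$, and $Q_{\varepsilon,i}\to X_{\varepsilon,i}$ is finite with $Q_{\varepsilon,i}$ of pure dimension $\dim X$. The preimage in $M^\circ$ of a prime divisor has *pure* codimension $1$: for $Q_{\varepsilon,i}\to X_{\varepsilon,i}$ this holds by going-down (finite, normal base, each component dominating), and $\mathbb G_m\times Q_{\varepsilon,i}\to M_{\varepsilon,i}$ is étale and surjective.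

Let $C_\varepsilon\subset X$ be the image of $Z_\varepsilon\cap M^\circ\cong V\setminus0$. It is closed, irreducible, of dimension $n-1$, and its preimage in $M^\circ$ is $Z_\varepsilon\cap M^\circ$. The map $V\setminus0\to C_\varepsilon$ is invariant under all scalars, so it factors through a surjection $\mathbb P(V)\to C_\varepsilon$. So $C_\varepsilon$ is complete.

## 6. The action of $K$ is free in codimension one

We show that the charts $Q_{\varepsilon,i}\to X_{\varepsilon,i}$ are étale outside codimension $2$. This is what (P1) is for.

An element $(\lambda,g_1,g_2)$ acts trivially on $M$ if and only if $\lambda^mg_1=1$ and $\lambda^{-1}g_2=1$. So the kernel of the action is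
$$K_0=\{(\lambda,\lambda^{-m},\lambda):\lambda\in\mu_r\}.$$
It is central, and contained in $\Phi_1$ and $\Phi_0$ as $r\mid h$.

Only finitely many $\kappa=(\lambda,g_1,g_2)\in K$ have fixed points in $M^\circ$: given $g_1,g_2$, either $\lambda^{-m}$ is an eigenvalue of $g_1$ or $\lambda$ is an eigenvalue of $g_2$. Since $\kappa$ preserves $t$, its fixed locus is the preimage of $\ker(\lambda^mg_1-1)\times\ker(\lambda^{-1}g_2-1)$ under the étale map $M^\circ\to V\times V$. Suppose this has codimension $1$. There are two possibilities.

* $\lambda^mg_1=1$ and $\lambda^{-1}g_2$ is a pseudo-reflection. Then $\lambda^m\in\mu_r$, so $\lambda\in\mu_{mr}$, contradicting (P1).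
* $\lambda^{-1}g_2=1$ and $\lambda^mg_1$ is a pseudo-reflection. Then $\lambda\in\mu_r\subset H$, so $\lambda^mg_1\in H$, contradicting (P1).

So the union $N$ of the fixed loci of the elements $\kappa\notin K_0$ is closed, $K$-stable and of codimension $\ge2$ in $M^\circ$. Let $X^{fr}\subset X$ be the complement of the image of $N$. As all orbits have dimension $1$, this image has dimension $\dim N-1$, so the complement of $X^{fr}$ has codimension $\ge2$. Over $X^{fr}$ the group $\Phi_\varepsilon/K_0$ acts freely on $Q_{\varepsilon,i}$, so $Q_{\varepsilon,i}\to X_{\varepsilon,i}$ is étale over $X^{fr}$.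

## 7. Divisors meeting $C_1$ or $C_0$

**Lemma 7.1.** A prime divisor $D\subset X$ containing neither $C_1$ nor $C_0$ is disjoint from $C_1\cup C_0$.

The proof makes the weight argument of Section 2 precise. For this we need a factorial ring in which $D$ has an equation.

**Step 1: a factorial ring.** Let
$$B=k[a_1,\dots,a_n,c_1,\dots,c_n,t]\big/\big(t^2-t-\textstyle\sum a_ic_i\big).$$
It is a domain: the equation is linear in $a_1$, with coefficients $-c_1$ and $t^2-t-\sum_{i\ge2}a_ic_i$, which are coprime. The element $a_1$ is prime, because $B/(a_1)=k[c_1]\otimes k[a_i,c_i,t]_{i\ge2}/(t^2-t-\sum_{i\ge2}a_ic_i)$ is a domain for the same reason (here $n\ge2$). And $B[a_1^{-1}]=k[a_1^{\pm1},a_2,\dots,a_n,c_2,\dots,c_n,t]$ is a UFD. By Nagata's theorem $B$ is a UFD. So $\mathcal Y=\operatorname{Spec}B[\frac1{2t-1}]$ has a factorial coordinate ring. Grade it by $\deg a_i=1$, $\deg c_i=-1$, $\deg t=0$.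

Define $\psi:M\to\mathcal Y$ by $a_i=F_i(v_1)$, $c_i=F_i(v_2)^m$ and $t=t$. It is a base change of the finite surjective map $V\times V\to\mathbb A^{2n}$ with the same formulas, so it is finite and surjective. It is $H\times H$-invariant, and $\mathbb G_m$-equivariant if $\lambda$ acts on $\mathcal Y$ through $\lambda^{mh}$ in the given grading.

**Step 2: an equation for $D$.** Let $\tilde D$ be the preimage of $D$ in $M^\circ$, of pure codimension $1$. Its components are stable under the connected group $\mathbb G_m$. They are permuted transitively by $H\times H$: the image in $X$ of the $K$-saturation of a component is closed, finitely many such images cover $D$, so one of them is $D$; as points of $D$ are $K$-orbits, that saturation is all of $\tilde D$. Let $\bar D$ be the closure of $\tilde D$ in $M$. As $\psi$ is finite and $H\times H$-invariant, $\psi(\bar D)$ is closed, irreducible, of codimension $1$ and $\mathbb G_m$-stable. By factoriality $\psi(\bar D)=V(g)$ with $g$ prime, and $(g)$ is a graded ideal. The lowest homogeneous component of $g$ lies in $(g)$, so it is a product $gu$. In a $\mathbb Z$-graded domain the factors of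 a nonzero homogeneous element are homogeneous. So $g$ is homogeneous; let $\nu=\deg g$.

**Step 3: $\nu=0$.** Let $L_1=\{c=0,t=1\}\subset\mathcal Y$. Since the $F_i$ have no common zero but $0$, $\psi^{-1}(L_1)=Z_1$. If $g|_{L_1}=0$, then every point of $L_1$ has a preimage in $\bar D$, which lies in $Z_1$; so $\bar D\cap Z_1\to L_1$ is surjective and $\dim(\bar D\cap Z_1)=n$. Hence $Z_1\subset\bar D$ and $C_1\subset D$, which is excluded. So $0\ne g|_{L_1}\in k[a_1,\dots,a_n]$ is homogeneous of degree $\nu$, whence $\nu\ge0$. In the same way, with $L_0=\{a=0,t=0\}$ and $\psi^{-1}(L_0)=Z_0$, we get $0\ne g|_{L_0}\in k[c_1,\dots,c_n]$, where $\deg c_i=-1$, so $\nu\le0$. Hence $\nu=0$, and $g|_{L_1}$, $g|_{L_0}$ are nonzero constants. So $\bar D\cap Z_\varepsilon=\emptyset$ and $D\cap C_\varepsilon=\emptyset$. $\square$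

## 8. Ramified divisors contain neither $C_1$ nor $C_0$

Suppose now that $X=U/G$ via $\pi:U\to X$, with $U$ a smooth scheme and $|G|$ prime to $p$. Some component of $U$ maps onto $X$, and the fibers are $G$-orbits, so $G$ permutes the components transitively. Passing to a connected component and its stabilizer, then dividing by the kernel of the action, we may assume that $U$ is connected and $G$ acts faithfully.

**Definition.** A prime divisor $D\subset X$ is *ramified* if for some (equivalently, by conjugation, every) component $E$ of $\pi^{-1}(D)$ the group $I_E=\{g\in G:g|_E=\mathrm{id}\}$ is nontrivial.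

For example, in Proposition 1.1 the divisors $\{y_i=0\}$ with $a_i>1$ are ramified when $n\ge1$: $\mu_{a_i}$ fixes $\{x_i=0\}$ pointwise. In general there are finitely many ramified divisors. The locus in $X$ over which $\pi$ is not a $G$-torsor is contained in $\bigcup_{g\ne1}\pi(\operatorname{Fix}g)$, whose components of codimension one are ramified divisors.

**Lemma 8.1.** A ramified prime divisor contains neither $C_1$ nor $C_0$.

Fix $\varepsilon$ and any $i$, and write $C=C_\varepsilon$, $Q=Q_{\varepsilon,i}$, $\Phi=\Phi_\varepsilon$, $X'=X_{\varepsilon,i}$, $U'=\pi^{-1}(X')$. The superscript $0$ denotes restriction over $X'\cap X^{fr}$.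

**Step (a): a common smooth cover $P$ of $Q$ and $U'$.** Put $P^0:=U'^0\times_{X'^0}Q^0$. It is étale over $U'^0$ by Section 6, hence smooth, and it is finite over $Q^0$. Let $P$ be the normalization of $Q$ in $P^0$; it is finite over $Q$, $P|_{Q^0}=P^0$, and $G\times\Phi$ acts on $P$. Elements of $\mathcal O(U')$ are integral over $\mathcal O(X')$, so their pull-backs to $P^0$ are integral over $\mathcal O(Q)$ and lie in $\mathcal O(P)$. As $U'$ is affine, we obtain a morphism $P\to U'$. It is finite because $P\to Q\to X'$ is, and étale over $U'^0$. All components of $P$ dominate $U'$ by dimension, and $U'\setminus U'^0$ has codimension $\ge2$. By purity $P\to U'$ is étale, so $P$ is smooth. The map $P\to U'$ is $G$-equivariant and $\Phi$-invariant.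

Moreover $P/G=Q$. Indeed $\mathcal O(P^0)^G=\mathcal O(Q^0)$ by flat base change from $\mathcal O_{U'}^G=\mathcal O_{X'}$, and $\mathcal O(P^0)=\mathcal O(P)$, $\mathcal O(Q^0)=\mathcal O(Q)$ by normality, the complements having codimension $\ge2$.

**Step (b): stabilizers on $Q$ at general points over $C$.** Let $\mathcal C=Z_\varepsilon\cap Q$ be the preimage of $C$ in $Q$. It is isomorphic to $\{F_i=1\}\subset V$, which is smooth of pure dimension $n-1$: by Euler's relation $\sum x_j\partial_jF_i=hF_i=h\ne0$ there. No component of $\{F_i=1\}$ lies in a proper linear subspace, for it would be a hyperplane through $0$, where $F_i=0$.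

For $\varepsilon=1$ a general $x\in\mathcal C$ is thus $(v_1,0,1)$ with $v_1$ in no eigenspace of a non-scalar element of $H$. If $(\lambda,g_1,g_2)\in\Phi_1$ fixes $x$, then $\lambda^mg_1v_1=v_1$, so $g_1=\lambda^{-m}$ is a scalar, in $\mu_r$. Hence
$$\Phi_x=\{(\lambda,\lambda^{-m},g_2):\lambda\in\mu_{mr},\ g_2\in H\}$$
(note $mr\mid mh$). Since $M\to V\times V$ is étale, $T_xQ=\ker dF_i(v_1)\oplus V=T_x\mathcal C\oplus V$. Here $\Phi_x$ acts trivially on $T_x\mathcal C$, and on $V$ through the elements $\lambda^{-1}g_2$, that is, through the group $H'=\mu_{mr}H$.

For $\varepsilon=0$ likewise $\Phi_x=\{(\lambda,g_1,\lambda):\lambda\in\mu_r,g_1\in H\}$ acts trivially on $T_x\mathcal C$, and on the complement $V$ through the elements $\lambda^mg_1$, that is, through $H'=H$. In both cases $k^*H'=k^*H$.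

**Step (c): stabilizers on $P$.** Let $u\in P$ lie over a general $x\in\mathcal C$, let $J\subset G\times\Phi$ be its stabilizer and $R=G_u$. Since $G$ is transitive on the fibers of $P\to Q=P/G$, the projection $J\to\Phi_x$ is surjective; its kernel is $R$. All orders are prime to $p$. An element of $R$ trivial on $T_uP$ is trivial on a component of $P$ (Section 3), which dominates $U$; as $P\to U'$ is $G$-equivariant and $G$ is faithful on $U$, it is $1$. So $R$ is faithful on $T_uP$.

We next split off the directions along $\mathcal C$. Let $\Gamma\subset P$ be the reduced preimage of $\mathcal C$. As $P\to Q$ is a finite map of smooth schemes of the same pure dimension, it is flat, so each component of $\Gamma$ dominates a component of $\mathcal C$. Taking $G$-invariants of the surjection $\mathcal O(P)\to\mathcal O(\Gamma)$ is exact as $p\nmid|G|$, so $\mathcal O(Q)\to\mathcal O(\Gamma)^G$ is surjective; its kernel consists of the functions vanishing on $\mathcal C$. So $\mathcal C=\Gamma/G$. Hence the function field extensions are Galois, in particular separable, and for general $x$ the scheme $\Gamma$ is smooth, and étale over $\mathcal C$,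 at all points over $x$. So $T_u\Gamma\cong T_x\mathcal C$ is a trivial $J$-representation, and by complete reducibility $T_uP=T_u\Gamma\oplus T$, where $T$ is an $n$-dimensional $J$-representation on which $R$ is faithful.

**Step (d): $R=1$.** We are now in the situation of (P2). $J$-equivariantly $\widehat{\mathcal O}_{P,u}\cong k[[(T_uP)^*]]$, and
$$\widehat{\mathcal O}_{Q,x}=(\widehat{\mathcal O}_{P,u})^R=k[[(T_u\Gamma)^*]]\,\hat\otimes\,k[[T^*]]^R$$
is regular, as $Q$ is smooth. The right side is a power series ring in $n-1$ variables over $\hat A=k[[T^*]]^R$, the completion of $A=k[T]^R$ at its irrelevant ideal $A_+$. Its dimension and its embedding dimension both exceed those of $\hat A$ by $n-1$, so $\hat A$ is regular. Hence $\dim A_+/A_+^2=n$, the graded ring $A$ is generated by $n$ forms, and having dimension $n$ it is $k[f_1,\dots,f_n]$, a polynomial ring on homogeneous $f_i$. Comparing cotangent spaces at $x$ as $J$-representations,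
$$(T_u\Gamma)^*\oplus A_+/A_+^2\ \cong\ (T_x\mathcal C)^*\oplus V^*.$$
Both first summands are trivial of rank $n-1$, so by complete reducibility $A_+/A_+^2\cong V^*$, on which $J$ acts through $J\to\Phi_x\to H'$. This is irreducible, because $k^*H'=k^*H$, while $A_+/A_+^2$ is graded by $J$-submodules. So all $f_i$ have the same degree $d$ and $A_d\cong V^*$. By (P2) $d=1$. Then $A=k[T]$, so $R$ is trivial on $T$, and $R=1$. Thus:

$(\ast)$ $G_u=1$ for all $u\in P$ over a general point $x\in\mathcal C$.

**Step (e): conclusion.** Suppose $D\supset C$ is ramified. Let $u\in P$ lie over a general $x\in\mathcal C$. Its image in $U$ lies in some component $E$ of $\pi^{-1}(D)$; let $1\ne g\in I_E$. As $P\to U'$ is étale, $u$ lies on a component $\tilde E$ of the preimage of $E$, of codimension $1$ in $P$. Since $P\setminus P^0$ has codimension $\ge2$, $\tilde E\cap P^0$ is dense in $\tilde E$. A point of it is a pair $(e,y)\in U'^0\times_{X'^0}Q^0$ with $e\in E$, and $g(e,y)=(ge,y)=(e,y)$. So $g$ fixes $\tilde E\ni u$ pointwise, contradicting $(\ast)$. $\square$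

By Lemmas 7.1 and 8.1, **all ramified divisors are disjoint from $C_1\cup C_0$.**

## 9. A $G$-torsor near $C_1$ and an $m$-th root of $\mathcal O(-1)$

We keep the assumption $X=U/G$ of Section 8 and derive a contradiction.

**Step 1: a torsor on the smooth scheme above $C_1$.** Let
$$X_1=\Big(\bigcup_iX_{1,i}\Big)\setminus\bigcup_{D\text{ ramified}}D,$$
an open set containing $C_1$, and let $M_1\subset M^\circ$ be its preimage. Over an open $X_1^{et}\subset X_1$ with complement of codimension $\ge2$, $U\to X$ is a $G$-torsor. The $K$-stable preimage $M_1^{et}$ of $X_1^{et}$ has complement of codimension $\ge2$ in the regular scheme $M_1$. By purity the $G$-torsor $P^{et}:=U\times_XM_1^{et}\to M_1^{et}$ extends uniquely to a finite étale cover $P\to M_1$ with $G$-action. The map $G\times P\to P\times_{M_1}P$, $(g,u)\mapsto(gu,u)$, of finite étale covers is an isomorphism over $M_1^{et}$, hence everywhere; so $P$ is a $G$-torsor. (This $P$ is not the one of Section 8.)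

**Step 2: $K$ acts on $P$.** Let $\alpha,\mathrm{pr}:K\times M_1\to M_1$ be the action and the projection. Since $U\to X$ and $M^\circ\to X$ are given with $K$ acting trivially on $X$, the action of $K$ on $P^{et}$ through the second factor is an isomorphism of $G$-torsors $\mathrm{pr}^*P^{et}\cong\alpha^*P^{et}$ over $K\times M_1^{et}$, satisfying a cocycle condition. As $K\times M_1$ is regular and the complement of $K\times M_1^{et}$ has codimension $\ge2$, this isomorphism extends uniquely to $\mathrm{pr}^*P\cong\alpha^*P$. The cocycle condition is an equality of two morphisms of finite étale covers of $K\times K\times M_1$; they agree over a dense open set, hence everywhere. So $K$ acts on $P$, compatibly with its action on $M_1$ and commuting with $G$.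

**Step 3: $P$ maps to $U$.** The projection $P^{et}\to U$ extends to a morphism $P\to U$ over $X$: locally on $X$, the pulled-back functions are integral over functions regular on $P$, and $P$ is normal. It is $K$-invariant, as this holds over $M_1^{et}$.

**Step 4: the restriction to $Z=Z_1\cap M^\circ=V\setminus0$.** We have $Z\subset M_1$, and $\lambda\in\mathbb G_m$ acts on $Z$ as multiplication by $\lambda^m$. So $\mu_m$ acts trivially on $Z$. Let $Z'=P|_Z$, finite étale over $Z$.

**Lemma 9.1.** $\mathbb G_m$ acts freely on $Z'$.

**Proof.** The stabilizer of a point of $Z'$ fixes its image in $V\setminus0$, so it is contained in $\mu_m$, which is étale. Suppose $1\ne\lambda\in\mu_m$ fixes $z\in Z'$ over $(v_1,0,1)$. Some $F_i(v_1)\ne0$, and moving $z$ by $\mathbb G_m$ (which is commutative, so the stabilizer does not change) we may assume $F_i(v_1)=1$.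

Let $Q'=Q_{1,i}\cap M_1$, $P_{Q'}=P|_{Q'}$, which is finite étale over $Q'$ and so smooth, and $U''=\pi^{-1}(X_{1,i}\cap X_1)$. Then $P_{Q'}\to U''$ is finite, because $P_{Q'}\to Q'\to Q'/\Phi_1=X_{1,i}\cap X_1$ is. All components dominate $U''$ by dimension. Over $X_1^{et}\cap X^{fr}$ we have $P_{Q'}=U\times_XQ'$, a base change of the map $Q'\to X$, which is étale there. So $P_{Q'}\to U''$ is étale over the complement of a set of codimension $\ge2$ in the smooth scheme $U''$, and by purity it is étale.

It is also invariant under $\lambda=(\lambda,1,1)\in\Phi_1$, by Step 3. So $\lambda$ acts trivially on $T_zP_{Q'}$, which maps isomorphically to a tangent space of $U$. Since $P_{Q'}\to Q'$ is étale and $\lambda$-equivariant, $\lambda$ acts trivially on $T_{(v_1,0,1)}Q'$. But on the $v_2$-directions $V\subset T_{(v_1,0,1)}Q'$ it acts by $\lambda^{-1}\ne1$, a contradiction. $\square$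

**Step 5: the contradiction.** For a linear form $\ell\ne0$ on $V$ let $A_\ell=\{\ell=1\}\subset Z$. The map $\mathbb G_m\times A_\ell\to\{\ell\ne0\}$, $(\lambda,a)\mapsto\lambda^ma$, is a $\mu_m$-torsor, so $Z'|_{\ell\ne0}=\mathbb G_m\times^{\mu_m}(Z'|_{A_\ell})$. By Lemma 9.1, $\mu_m$ acts freely on $Z'|_{A_\ell}$ over $A_\ell$, so $(Z'|_{A_\ell})/\mu_m\to A_\ell$ is finite étale. Here $A_\ell$ is an affine chart of $\mathbb P(V)=\mathbb P^{n-1}$. These quotients glue to $S=Z'/\mathbb G_m$, finite étale over $\mathbb P^{n-1}$, and $Z'\to S$ is a $\mathbb G_m$-torsor.

As $\mathbb P^{n-1}$ is simply connected (SGA 1, XI.1.1), a component $S_1$ of $S$ maps isomorphically to $\mathbb P^{n-1}$. Its preimage $Z_1'\subset Z'$ is the $\mathbb G_m$-torsor of a line bundle $L$ on $\mathbb P^{n-1}$, with a map $\varphi:Z_1'\to V\setminus0$ over $\mathbb P^{n-1}$ satisfying $\varphi(\lambda z)=\lambda^m\varphi(z)$. The torsor $V\setminus0$ is that of $\mathcal O(-1)$. So $\varphi$ factors through $Z_1'/\mu_m$, the torsor of $L^{\otimes m}$, and induces a $\mathbb G_m$-equivariant map of torsors, which is an isomorphism. Hence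
$$L^{\otimes m}\cong\mathcal O(-1).$$
Since $\operatorname{Pic}\mathbb P^{n-1}=\mathbb Z$ is generated by $\mathcal O(-1)$ and $m\ge2$, this is impossible.

So $X$ is not of the form $U/G$. With Proposition 4.1 ($p\ne2,3$, $n=2$, $\dim X=2n-1=3$) and Proposition 4.2 ($p=2,3$, $n=19$, $\dim X=37$) the first two assertions of Theorem A follow.

## 10. Higher dimension, and failure of quasi-projectivity

**Higher dimension, $p=0$.** Let $X$ be the threefold above, and suppose $X\times\mathbb A^j=U/G$ with $U$ smooth. By generic smoothness the fiber $U_y$ over a general $y\in\mathbb A^j$ is smooth. Invariants commute with base change here, so $U_y/G=X$. This contradicts what was proved ($U$ was not assumed connected at the start of Section 8). As $X\times\mathbb A^j$ has quotient singularities, this proves Theorem A. $\square$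

**Remark 10.1.** $X$ is not quasi-projective. Choose a point of $C_1$ and a point of $C_0$. If $X$ were quasi-projective, some hyperplane section of $X$ would contain neither point. It would meet the complete positive-dimensional $C_1$. A component of it meeting $C_1$ is a prime divisor that contains neither $C_1$ nor $C_0$ and meets $C_1$, contradicting Lemma 7.1.

## 11. Orderings of random point sets: proof of Theorem B

Now $p=0$. Section 2 showed that one needs ramification divisors in good position. When there are many divisors one can choose them at random, as follows. To a smooth point $x\in X$ attach the solutions in the projective space $\mathbb P(T_xX\oplus k)$ of $d=\dim X$ random equations of degree $a$: a set of $N=a^d$ points. Let $U$ parametrize orderings of this set, with $G=S_N$. Ramification occurs where points collide, and for random choices the collisions are mild enough for $U$ to be smooth. At a singular point $Q/H$ the group $H$ permutes the $N$ points freely, so the orderings resolve the quotient.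

$X$ is normal. If $\dim X\le1$ it is smooth. So let $d=\dim X\in\{2,3\}$; the singular points are isolated, hence finite in number.

### 11.1. Surfaces with quotient singularities are quasi-projective

This step provides an ample line bundle when $d=2$. Take a normal compactification of $X$ and resolve its singularities on the boundary only. So we may assume that $X$ is a complete surface with quotient singularities. It is $\mathbb Q$-factorial: étale locally $X=Q/H$, the pull-back of a Weil divisor to the smooth $Q$ is locally principal, and the norm of an equation shows that $|H|$ times the divisor is Cartier.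

Let $f:\tilde X\to X$ be a resolution; the smooth complete surface $\tilde X$ is projective. Let $A'$ be ample effective on $\tilde X$ and $E_i$ the exceptional curves. Then $f^*f_*A'=A'+\sum a_iE_i$ is orthogonal to all $E_j$, so $(\sum a_iE_i)\cdot E_j=-A'\cdot E_j<0$. We claim $a_i\ge0$. Write $\sum a_iE_i=P_+-P_-$ with effective $P_\pm$ without common components. If $P_-\ne0$, then $(P_+-P_-)\cdot P_-<0$ by the last inequality, while $P_+\cdot P_-\ge0$ and $P_-^2<0$ by negative definiteness, a contradiction. So for every curve $C$ with strict transform $\tilde C$,
$$(f_*A')\cdot C=\big(A'+\textstyle\sum a_iE_i\big)\cdot\tilde C\ge A'\cdot\tilde C>0,\qquad(f_*A')^2=\big(A'+\textstyle\sum a_iE_i\big)\cdot A'>0.$$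
By Nakai–Moishezon a multiple of $f_*A'$ is ample.

### 11.2. The universal cover of orderings

Let $\mathbb V=(\operatorname{Sym}^a((k^d)^*\oplus k))^{\oplus d}$ be the space of $d$-tuples of forms of degree $a\ge7$ on $\mathbb P^d=\mathbb P(k^d\oplus k)$, with the action of $\mathbb G=GL_d\times k^*$, where $k^*$ acts by scaling. For $v=(f_1,\dots,f_d)$ let $D_v=\{f_1=\dots=f_d=0\}\subset\mathbb P^d$.

**Definition.** A finite scheme is *curvilinear* if its local rings are $\cong k[x]/x^{e_i}$; its *excess* is $\sum(e_i-1)$. For instance $\operatorname{Spec}k[x]/x^2$ is curvilinear of excess $1$, while $\operatorname{Spec}k[x,y]/(x^2,y^2)$ is not curvilinear.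

Let $\mathbb V^g$ be the $\mathbb G$-stable set of $v$ such that $D_v$ is finite, curvilinear, with excess $\le3$. It is open. Indeed finiteness of $D_v$ is an open condition; the set of $(v,z)$ with $\dim T_zD_v\ge2$ is closed and has closed image in $\mathbb V$, because $\mathbb P^d$ is complete; and the excess is $a^d$ minus the number of points of $D_v$, which is lower semicontinuous in finite flat families.

**Independent conditions.** *A subscheme $\xi\subset\mathbb P^d$ of finite length $\le a+1$ imposes independent conditions on forms of degree $a$, that is, $H^0(\mathcal O(a))\to\mathcal O_\xi(a)$ is surjective.* Choose an affine chart containing $\xi$ and let $A_j\subset\mathcal O_\xi$ be the image of the polynomials of degree $\le j$. If $A_j=A_{j+1}$, then $A_j$ is stable under multiplication by the coordinates, so $A_j=\mathcal O_\xi$. Thus $\dim A_j$ grows strictly, starting from $\dim A_0=1$, until $A_j=\mathcal O_\xi$, which holds for $j=\operatorname{length}(\xi)-1$ at the latest.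

**Claim 1.** $\operatorname{codim}(\mathbb V\setminus\mathbb V^g)\ge4$.

If $v\notin\mathbb V^g$, then (i) $\dim T_zD_v\ge2$ for some $z$, or (ii) $D_v$ contains a curvilinear subscheme $\xi=\bigsqcup_{i=1}^s\xi_i$, with $\xi_i$ of length $e_i\ge2$ at distinct points and $\sum(e_i-1)=4$. To see this, suppose (i) fails. If $D_v$ is finite, it is curvilinear of excess $\ge4$, and we truncate. If $D_v$ is infinite, it is a smooth curve near some point, and we take a length-$5$ subscheme of it.

* Case (i). For fixed $z$ and a fixed plane in $T_z\mathbb P^d$, the values and the derivatives along the plane vanish for each $f_j$: these are $3d$ independent conditions. There are $d+2(d-2)$ parameters. The codimension is at least $3d-d-2(d-2)=4$.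
* Case (ii). The length of $\xi$ is $s+4\le8\le a+1$, so we get $d(s+4)$ independent conditions. Curvilinear subschemes of length $e$ at a given point depend on $d(e-1)-(e-1)$ parameters (jets of maps from $k[x]/x^e$, modulo automorphisms of $k[x]/x^e$). So the $\xi$ depend on $\sum(d+(e_i-1)(d-1))=sd+4(d-1)$ parameters. The codimension is at least $d(s+4)-sd-4(d-1)=4$.

**The cover.** The universal $\mathcal D=\{(v,z):z\in D_v\}$ is a vector bundle over $\mathbb P^d$, so it is smooth, of dimension $\dim\mathbb V$. Over $\mathbb V^g$ the map $\mathcal D\to\mathbb V$ is proper with finite fibers, hence finite, and flat since both sides are smooth of the same dimension; its degree is $N=a^d$. Let $\mathbb V^e\subset\mathbb V^g$ be the open set where it is étale. It is nonempty: the equations $\prod_{l=1}^a(z_j-c_lz_0)=0$, $j=1,\dots,d$, with distinct $c_l$, have $a^d$ distinct solutions. Over $\mathbb V^e$ the orderings of the points of $D_v$ form an $S_N$-torsor. Let $\mathcal U\to\mathbb V^g$ be the normalization of $\mathbb V^g$ in it. It is finite, with commuting $S_N$-action and $\mathbb G$-linearization (normalization commutes with smooth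 base change), and $\mathcal U/S_N=\mathbb V^g$, since $\mathbb V^g$ is normal and $\mathcal U/S_N\to\mathbb V^g$ is finite and an isomorphism over $\mathbb V^e$.

**Claim 2.** $\mathcal U$ is smooth.

*Local equations.* Let $v_0\in\mathbb V^g$. On an étale neighborhood $B$ of $v_0$, $\mathcal D$ splits into pieces with one point over $v_0$ each. Lifting a generator $x$ of $k[x]/x^{e_i}$ and completing the $e_i$-th power (characteristic $0$), we get $\mathcal D=\bigsqcup\operatorname{Spec}\mathcal O_B[x]/(P_i)$ with
$$P_i=x^{e_i}+\alpha_{i,2}x^{e_i-2}+\dots+\alpha_{i,e_i},\qquad\alpha_{i,j}(v_0)=0.$$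

*The differentials $d\alpha_{i,j}$ at $v_0$ are independent.* Let $z_1,\dots,z_s$ be the points with $e_i\ge2$, let $\mathcal O_i$ be the local ring of $\mathbb P^d$ at $z_i$ and $I_i$ the ideal of $\xi_i$, the part of $D_{v_0}$ at $z_i$. Since $\mathcal O_i/I_i\cong k[x]/x^{e_i}$ with $e_i\ge2$, there are $y_2,\dots,y_d\in I_i$ and a lift $x$ of the generator forming a system of parameters generating the maximal ideal. Then $\mathcal O_i/(y_2,\dots,y_d)$ is a discrete valuation ring with parameter $x$, so $I_i$ is generated by the column $\gamma_i=(y_2,\dots,y_d,x^{e_i})$. The $f_j$ (dehomogenized) are another minimal system of generators of $I_i$, so $f=C_i\gamma_i$ with an invertible matrix $C_i$ over $\mathcal O_i$.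

Let $\dot v=(\varphi_1,\dots,\varphi_d)\in\mathbb V$ and consider $v_0+\epsilon\dot v$ over $k[\epsilon]/\epsilon^2$. At $z_i$ the ideal is generated by $f+\epsilon\varphi$, equivalently by $\gamma_i+\epsilon C_i^{-1}\varphi$. Suppose $C_i^{-1}\varphi\equiv(0,\dots,0,\psi_i)$ modulo $I_i$, with $\psi_i=\psi_i(x)$ a polynomial of degree $\le e_i-2$. Writing the error as $\epsilon M_i\gamma_i$ and multiplying by $1-\epsilon M_i$, we see that the ideal is $(y_2,\dots,y_d,x^{e_i}+\epsilon\psi_i)$. So the pulled-back algebra at $z_i$ is
$$k[\epsilon][x]/(x^{e_i}+\epsilon\psi_i).\qquad(1)$$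
Since $\sum(e_i-1)\le3$, $s\le3$, and $\xi=\bigsqcup\xi_i$ has length $\le6\le a+1$. So $\mathbb V\to\bigoplus_i(\mathcal O_{\xi_i})^d$, $\dot v\mapsto\varphi|_\xi$, is surjective. Hence there is a linear subspace $S\subset\mathbb V$ of dimension $\sum(e_i-1)$ whose elements are of the form just described and correspond bijectively to all tuples $(\psi_i)$.

Consider on $S$ the linear map $\dot v\mapsto(\dot\alpha_{i,j})=(d\alpha_{i,j}(\dot v))$ to a space of the same dimension $\sum(e_i-1)$. It is injective. Indeed, if all $\dot\alpha_{i,j}=0$, the algebra (1) is isomorphic to $k[\epsilon][X]/X^{e_i}$. So it contains an element $X=xc(x)+\epsilon w(x)$, $c$ a unit modulo $\epsilon$ and $x^{e_i}$, with $X^{e_i}=0$. Using $x^{e_i}=-\epsilon\psi_i$ we get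
$$0=X^{e_i}=\epsilon\big(-\psi_ic^{e_i}+e_ix^{e_i-1}c^{e_i-1}w\big),$$
so $\psi_i\in(x^{e_i-1})$ in $k[x]/x^{e_i}$, and $\psi_i=0$ because its degree is $\le e_i-2$. This holds for all $i$, so $\dot v=0$. Being injective between spaces of equal dimension, the map is surjective, and the $d\alpha_{i,j}$ are independent at $v_0$.

*Smoothness.* Thus $\alpha:B\to\prod\mathbb A^{e_i-1}$ is smooth at $v_0$. Near $v_0$, $\mathcal U$ is
$$S_N\times^{\prod S_{e_i}}\Big(B\times_{\prod\mathbb A^{e_i-1}}\prod_i\{x_1+\dots+x_{e_i}=0\}\Big),$$
the maps $\{x_1+\dots+x_{e_i}=0\}\to\mathbb A^{e_i-1}$ being given by elementary symmetric functions, with signs. This scheme is smooth, because $\alpha$ is smooth and the $\{x_1+\dots+x_{e_i}=0\}$ are affine spaces. It is finite and flat over $B$. Over the dense étale locus it is the torsor of orderings: an ordering of all $N$ points is an $S_N$-translate of one compatible with the clusters, in which the roots of each $P_i$ are ordered. A smooth scheme, finite over $B$, in which the part over the étale locus is dense (by flatness), is the normalization. This proves Claim 2.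

### 11.3. The cover over $X^\circ=X_{reg}$

Let $j:X^\circ\to X$ be the inclusion and
$$\mathcal V=j_*\big((\operatorname{Sym}^a(\Omega_{X^\circ}\oplus\mathcal O))^{\oplus d}\big),$$
which is coherent and reflexive. Here $a\ge7$ will be fixed in 11.4, depending only on the singular points. Let $A$ be ample on $X$ and $b\gg0$ such that $\mathcal V\otimes A^b$ is generated by a finite-dimensional space $\Sigma$ of sections. Let $\mathcal F\to X^\circ$ be the $\mathbb G$-torsor of frames of $T_{X^\circ}$ and $A^b$. Expressing a section in a frame, each $s\in\Sigma$ is a $\mathbb G$-equivariant map $\mathcal F\to\mathbb V$. For fixed $f\in\mathcal F$, the map $\Sigma\to\mathbb V$, $s\mapsto s(f)$, is linear and surjective. So $\mathcal F\times\Sigma\to\mathcal F\times\mathbb V$ is a surjective map of vector bundles, and $\mathcal F\times\Sigma\to\mathbb V$ is smooth.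

*General $s$ lands in $\mathbb V^g$.* The preimage of $\mathbb V\setminus\mathbb V^g$ is $\mathbb G$-stable, and gives a closed subset of $X^\circ\times\Sigma$ of codimension $\ge4>d$. Its image in $\Sigma$ is not dense. So for general $s$ the map $\mathcal F\to\mathbb V$ lands in $\mathbb V^g$. (This is where $d\le3$ is used.)

*General $s$ gives a smooth cover.* The scheme $(\mathcal F\times\Sigma)\times_{\mathbb V}\mathcal U$ is smooth over $\mathcal U$, hence smooth. It is finite over the part of $\mathcal F\times\Sigma$ over $\mathbb V^g$, with a $\mathbb G$-linearization. By descent along the $\mathbb G$-torsor $\mathcal F\times\Sigma\to X^\circ\times\Sigma$, dividing by the free $\mathbb G$-action gives a smooth scheme, finite over the good open part of $X^\circ\times\Sigma$. By generic smoothness over $\Sigma$, for general $s$ we obtain a smooth $U_s^\circ$, finite over $X^\circ$. As invariants commute with base change in characteristic $0$, $U_s^\circ/S_N=X^\circ$.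

### 11.4. The singular points

Let $x\in X$ be singular.

**Step 1: a good chart.** There is an étale neighborhood $W\to X$ of $x$ with $W=Q/H$, $Q$ smooth, connected and affine, and $H$ a finite group acting faithfully and fixing a point $q$ over $x$. (Given a local quotient by a group $H_1$ and a point $q$ over $x$, replace $H_1$ by the stabilizer of $q$: the two quotients have the same completed local ring at $q$, so this is an étale change. Then take the component of $q$, divide by the kernel, and shrink.) If $H$ contains pseudo-reflections on $T_qQ$, divide $Q$ by the subgroup they generate. The quotient is smooth at the image of $q$ by Chevalley–Shephard–Todd; the remaining group acts faithfully and fixes this image, and its order is smaller. Repeating and shrinking, we may assume that $H$ has no pseudo-reflections on $T_qQ$, that $x$ has only one preimage in $W$ (also called $x$), and that $W\setminus x$ is smooth and maps to $X^\circ$.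

For $1\ne h\in H$, the components of the fixed locus of $h$ through $q$ have codimension $\ge2$. The other components of the fixed loci have closed image in $W$ not containing $x$, as $q$ is the only point over $x$; shrink $W$ to remove them. Now $Q\to W$ is étale in codimension $1$, and by purity it is étale over the smooth $W\setminus x$. So a stabilizer of a point of $Q\setminus q$ acts trivially on its completed local ring, hence is trivial: $H$ acts freely on $Q\setminus q$.

**Step 2: sections as equivariant maps.** After shrinking, $A$ is trivial on $W$. Choose functions $y_i$ on $Q$ spanning an $H$-stable space that lifts $(T_qQ)^*=\mathfrak m_q/\mathfrak m_q^2$. After shrinking, the $dy_i$ give $\Omega_Q\cong\mathcal O_Q\otimes(T_qQ)^*$, $H$-equivariantly. Here $H\subset GL(T_qQ)=GL_d$. Since $Q\setminus q\to W\setminus x$ is étale with group $H$, sections of $\mathcal V\otimes A^b$ over $W\setminus x$ are the $H$-equivariant maps $Q\setminus q\to\mathbb V$. Since $d\ge2$, these extend over $q$. So sections of $\mathcal V\otimes A^b$ over $W$ are the $H$-equivariant maps $Q\to\mathbb V$.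

Thus $s\in\Sigma$ gives $s_Q:Q\to\mathbb V$ with $s_Q(q)\in\mathbb V^H$. The map $\Sigma\to\mathbb V^H$, $s\mapsto s_Q(q)$, is surjective: evaluation at $q$ is $\mathcal O_W$-linear into a $k(x)$-space, and $\Sigma$ generates $\mathcal V\otimes A^b$, so $\Sigma$ has the same image as all sections over $W$; and the constant maps with values in $\mathbb V^H$ are equivariant.

**Step 3: choice of $a$.** $H$ acts faithfully on $\mathbb P^d=\mathbb P(k^d\oplus k)$, since it is trivial on the summand $k$ and faithful on $k^d$. Choose $a\ge7$ so divisible that for all of the finitely many singular points the invariants $\Lambda=(\operatorname{Sym}^a((k^d)^*\oplus k))^H$ are base point free and embed $\mathbb P^d/H$. This is possible: with $\mathcal S$ the coordinate ring of $\mathbb P^d$ we have $\mathbb P^d/H=\operatorname{Proj}\mathcal S^H$, for divisible $a$ the ring $\bigoplus_l(\mathcal S^H)_{la}$ is generated by $(\mathcal S^H)_a=\Lambda$, and $\mathcal S$ is finite over $\mathcal S^H$. We have $\mathbb V^H=\Lambda^d$. For general $v\in\mathbb V^H$, $D_v$ is the preimage of the intersection of $\mathbb P^d/H$ with $d$ general hyperplanes. By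 Bertini this intersection is finite, reduced, and lies in the dense open set over which $\mathbb P^d\to\mathbb P^d/H$ is étale with free $H$-action. So $D_v$ is finite and reduced, that is, $v\in\mathbb V^e$, and $H$ acts freely on $D_v$.

**Step 4: smoothness over $x$.** For general $s$, by Step 2, $s_Q(q)$ is a general point of $\mathbb V^H$ in this sense. After shrinking $Q$ ($H$-stably, over an open part of $W$), $s_Q(Q)\subset\mathbb V^e$, and $\mathcal U_Q=Q\times_{\mathbb V}\mathcal U\to Q$ is an $S_N$-torsor. The group $H$ acts on $\mathcal U_Q$, freely: over $Q\setminus q$ this is clear, and over $q$ an element fixing an ordering of $D_{s_Q(q)}$ fixes all its points, so it is $1$. Thus $\mathcal U_Q/H$ is smooth, and finite over $W=Q/H$. Over $W\setminus x$ it is $U_s^\circ\times_XW$: the trivializations of Step 2 give an $H$-equivariant lift $Q\setminus q\to\mathcal F$ of $Q\setminus q\to X^\circ$, so $\mathcal U_Q$ and $U_s^\circ$ have the same pull-back to $Q\setminus q$, compatibly with $H$, and one divides by $H$.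

**Step 5: the global cover.** Choose $s$ general, for 11.3 and for all singular points. Let $U_s$ be the normalization of $X$ in $U_s^\circ$. Normalization commutes with étale base change, so over $W$ it is the normalization of $W$ in $(\mathcal U_Q/H)|_{W\setminus x}$. This is $\mathcal U_Q/H$, which is normal, finite over $W$, and has only finitely many points over $x$. So $U_s$ is smooth. As $X$ is normal, $U_s/S_N=X$: an invariant function on $U_s$ gives a function on $X^\circ$, which extends to $X$. The group $S_N$ permutes the components of $U_s$ transitively. Replace $U_s$ by a connected component $U$ and $S_N$ by its stabilizer $G$. Then $X=U/G$ with $U$ smooth and $G$ finite, which proves Theorem B. $\square$
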